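# Rectangular partitions and discriminants of vector bundles on $S^{[n]}$

## 1. Two tangent directions on a K3 surface

Let $S$ be a projective K3 surface over $\mathbb C$ and let $X=S^{[4]}$ be the Hilbert scheme of length-$4$ subschemes of $S$. Fix two distinct points $x,y\in S$. A length-$2$ subscheme supported at $x$ is the same as a tangent direction at $x$, so the subschemes $\xi_x\sqcup\xi_y$ with $\xi_x,\xi_y$ of length $2$ supported at $x,y$ form a surface
$$R\cong\mathbb P(T_xS)\times\mathbb P(T_yS)\cong\mathbb P^1\times\mathbb P^1\subset X .$$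
Let $f_1,f_2\in H^2(R)$ be the point classes pulled back from the two factors, so that $f_1^2=f_2^2=0$ and $\int_Rf_1f_2=1$. We compute $c_2(X)$ on $R$ by hand.

Take a small coordinate polydisc $U\ni x$ and let $B=\mathrm{Bl}_\Delta(U^2)$ be the blow-up of the diagonal. Use coordinates on $U^2$ consisting of the two coordinate sums, which the swap fixes, and the two differences $u,v$, which the swap negates. In the chart of $B$ with $z=u$, $w=v/u$, the swap acts by $z\mapsto-z$, $w\mapsto w$. The quotient has coordinates $z^2$, $w$ and the sums, so it is smooth, and $U^{[2]}=B/\mathfrak S_2$. The exceptional divisor $D=\{z=0\}$ is fixed pointwise. It maps isomorphically onto the divisor $\mathbb E=\{z^2=0\}$ of nonreduced subschemes, and $\mathbb E$ pulls back to $2D$. Let $\ell=\mathbb P(T_xS)$ be the fiber of $D$ over $(x,x)$. Then $D\cdot\ell=-1$, hence $\mathbb E\cdot\ell=-2$.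

Put $T_1=T_{U^{[2]}}|_\ell$. There are exact sequences
$$0\to T_{\mathbb E}|_\ell\to T_1\to\mathcal O_\ell(\mathbb E)=\mathcal O(-2)\to0,\qquad 0\to T_\ell=\mathcal O(2)\to T_{\mathbb E}|_\ell\to\mathcal O^2\to0,$$
the second because $\mathbb E\to U$ is a $\mathbb P^1$-bundle. So $\deg T_1=2+0-2=0$. Define $T_2$ in the same way at $y$. Near $R$ we have $X=U_x^{[2]}\times U_y^{[2]}$, so $T_X|_R=\mathrm{pr}_1^*T_1\oplus\mathrm{pr}_2^*T_2$. Each $T_i$ lives on a curve and has $c_1=0$, so $c(T_X|_R)=1$ and
$$\int_Rc_2(X)=0.\tag{1}$$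

The surface $R$ does not see $c_2(X)$. It does see discriminants. For a bundle $\mathcal F$ of rank $r$ put $\Delta(\mathcal F)=2r\,c_2(\mathcal F)-(r-1)c_1(\mathcal F)^2$. On $R=\mathbb P^1\times\mathbb P^1$ we find:

* $\mathcal O\oplus\mathcal O(1,0)$: $c_1^2=0$, $c_2=0$, so $\int\Delta=0$;
* $\mathcal O(1,0)\oplus\mathcal O(0,1)$: $c_1^2=2$, $c_2=1$, so $\int\Delta=4-2=2$;
* $\mathcal O\oplus\mathcal O(1,1)$: $c_1^2=2$, $c_2=0$, so $\int\Delta=-2$.

If a bundle on $S^{[4]}$ restricts to $R$ as the second or third of these, its discriminant cannot be a rational multiple of $c_2(X)$. Can such a bundle also be stable, rigid, and able to follow $X$ (up to projectivization) in every small deformation? That is the subject of this talk, and the third bundle on the list turns out to be the one that occurs.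

## 2. Hyperkähler varieties, the class $q_X^\vee$, and projectively hyperholomorphic bundles

All cohomology has rational coefficients.

**Definition (HK variety of type $K3^{[n]}$).** A simply connected smooth projective variety $X$, deformation equivalent to the Hilbert scheme of $n$ points on a K3 surface, carrying a holomorphic symplectic form whose class spans $H^0(X,\Omega^2_X)$.

Consequently $K_X$ is trivial, $c_1(X)=0$, $H^2(\mathcal O_X)\cong\mathbb C$, and $H^0(T_X)\cong H^0(\Omega^1_X)=0$.

**Definition (the class $q_X^\vee$).** Let $b_X\colon H^2(X)\xrightarrow{\sim}H^2(X)^\vee$ be the Beauville–Bogomolov–Fujiki (BBF) symmetric bilinear form. Its inverse is an element of $\mathrm{Hom}(H^2(X)^\vee,H^2(X))\cong H^2(X)\otimes H^2(X)$, and $q_X^\vee\in H^4(X)$ is the image of that element under cup product.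

Concretely, if $(a_i)$ and $(a_i^\vee)$ are BBF-dual bases of $H^2(X)$, then $q_X^\vee=\sum_ia_i\cdot a_i^\vee$. On $X=S^{[n]}$ with $n\ge2$ we use Beauville's description. It says that $H^2(X)=\mu(H^2(S))\oplus\mathbb Q\delta$ is BBF-orthogonal, with $q(\mu(\alpha))=\alpha^2$ and $q(\delta)=-2(n-1)$. Here $\mu(\alpha)$ is pulled back from $S^{(n)}=S^n/\mathfrak S_n$ and corresponds to $\sum_i\mathrm{pr}_i^*\alpha$ on $S^n$, and $2\delta=[\mathbb E]$ with $\mathbb E$ the exceptional divisor of the Hilbert–Chow map $X\to S^{(n)}$. If $(e_i),(e_i^\vee)$ are dual bases of $H^2(S)$, then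
$$q_X^\vee=\sum_i\mu(e_i)\mu(e_i^\vee)-\frac{\delta^2}{2(n-1)}.\tag{2}$$

*Example.* On the surface $R\subset S^{[4]}$ of Section 1, $\mu(\alpha)|_R=0$ since $R$ is contracted to a point of $S^{(4)}$. Since $\mathbb E\cdot\ell=-2$ we have $\delta|_R=-(f_1+f_2)$, so $\int_R\delta^2=2$ and $\int_Rq_X^\vee=-\frac26=-\frac13$. By (1), $q_X^\vee$ is not a multiple of $c_2(X)$.

**Stability and rigidity.** For an ample (or just nef) class $h$ on a variety of dimension $d$, the slope of a torsion-free sheaf is $\mu_h=c_1\cdot h^{d-1}/\mathrm{rk}$. A bundle is $h$-slope-stable if every subsheaf of strictly smaller positive rank has strictly smaller slope. *Stable* means slope-stable for some ample class. A bundle $\mathcal F$ is *rigid* if $\mathrm{Ext}^1(\mathcal F,\mathcal F)=0$.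

**Definition (projectively hyperholomorphic).** A rigid stable vector bundle $\mathcal F$ on $X$ is projectively hyperholomorphic if the projective bundle $\mathbb P(\mathcal F)$ extends to all small deformations of $X$.

*Example.* A line bundle $L$ on $X$ is stable. It is rigid because $\mathrm{Ext}^1(L,L)=H^1(\mathcal O_X)=0$, and $\mathbb P(L)=X$ extends trivially. Its discriminant is $0$.

Two formulas for discriminants will be used. Since $\mathrm{ch}_2=\frac12c_1^2-c_2$,
$$\Delta=c_1^2-2r\,\mathrm{ch}_2 .\tag{3}$$
For bundles $\mathcal A,\mathcal B$ of ranks $a,b$ we have $c_1(\mathcal A\otimes\mathcal B)=b\,c_1(\mathcal A)+a\,c_1(\mathcal B)$ and $\mathrm{ch}_2(\mathcal A\otimes\mathcal B)=b\,\mathrm{ch}_2(\mathcal A)+c_1(\mathcal A)c_1(\mathcal B)+a\,\mathrm{ch}_2(\mathcal B)$. Inserting these in (3), the mixed terms cancel, and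
$$\Delta(\mathcal A\otimes\mathcal B)=b^2\Delta(\mathcal A)+a^2\Delta(\mathcal B).\tag{4}$$

**Known facts.** If $\mathcal F$ is projectively hyperholomorphic, then $\Delta(\mathcal F)$ remains of type $(2,2)$ on all deformations of $X$, and hence it is a linear combination of $c_2(X)$ and $q_X^\vee$. If $n\in\{2,3\}$, these two classes are linearly dependent and $\Delta(\mathcal F)$ is a multiple of $c_2(X)$. If $n>3$, they are linearly independent, and there is no a priori reason for $\Delta(\mathcal F)$ to be a multiple of $c_2(X)$.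

The question is posed in Kieran G. O'Grady, "Moduli of sheaves on hyperkähler manifolds", arXiv:2602.23194 (2026), which states that no such examples are known. *Are there, for some $n>3$, stable projectively hyperholomorphic bundles $\mathcal F$ on HK varieties of type $K3^{[n]}$ with $\Delta(\mathcal F)\ne\lambda\,c_2(X)$ for every $\lambda\in\mathbb Q$?* The answer is yes.

## 3. The isospectral Hilbert scheme and the bundles $E_\lambda$

Let $X=S^{[n]}$ and $G=\mathfrak S_n$. The **isospectral Hilbert scheme** is $X_n=(X\times_{S^{(n)}}S^n)_{\mathrm{red}}$, with projections $p\colon X_n\to X$ and $q\colon X_n\to S^n$. A point of it is a subscheme together with an ordering of its support cycle. $G$ acts on $X_n$ and $S^n$, $q$ is equivariant, and $p$ is invariant.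

**Step 1: local structure of $X_n$.** The aim is to show that $p$ is finite and flat, and to have explicit charts. Let $\sum n_ix_i\in S^{(n)}$ with distinct $x_i$, and let $U_i\ni x_i$ be disjoint coordinate polydiscs. Over the analytic open set $\prod U_i^{(n_i)}\subset S^{(n)}$, the variety $X$ is $\prod U_i^{[n_i]}$, and $S^n$ is $G\times_K\prod U_i^{n_i}$ with $K=\prod\mathfrak S_{n_i}$. The second statement says that one distributes the $n$ labels among the $U_i$, and that $G/K$ indexes the distributions. Products of reduced complex spaces are reduced, so $X_n$ is there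
$$G\times_K\prod X_{n_i}(U_i),\tag{5}$$
where $X_m(U)$ is the part over $U^{(m)}$ of the isospectral Hilbert scheme of $\mathbb C^2$. Haiman (JAMS 2001) proved that for $\mathbb C^2$ in place of $S$ the map $p$ is finite and flat of degree $n!$. Flatness can be tested analytically, and $|G/K|\prod n_i!=n!$. So $p\colon X_n\to X$ is finite and flat of degree $n!$ for $S$.

**Step 2: $X_2(U)=B=\mathrm{Bl}_\Delta(U^2)$.** This makes the charts with one double point explicit. We have $U^{[2]}=B/\mathfrak S_2$ by Section 1. Consider the map $B\to U^{[2]}\times_{U^{(2)}}U^2$. It is bijective on points. Indeed, over $(x_1,x_2)$ with $x_1\ne x_2$ the subscheme is determined, and over $(x_1,x_1)$ both sides give $\mathbb P(T_{x_1}U)$. Away from $D$ it is a closed immersion, since there it is a graph over $U^2\setminus\Delta$. At a point of $D$, one of the coordinate differences on $U^2$ is a local equation $z$ of $D$, and writing functions as even plus odd in $z$ gives $p_*\mathcal O_B=\mathcal O\oplus\mathcal Oz$. So functions from $U^{[2]}$ and from $U^2$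 together generate $\mathcal O_B$, and the map is a closed immersion there too. As $B$ is reduced, it is the reduction of the target.

**The bundles.** A vector bundle $F$ of rank $r_0$ on $S$ is called *spherical* here if it is slope-stable for some integral ample $H$ and $\mathrm{Ext}^1(F,F)=0$. For example $F=\mathcal O_S$, because $H^1(\mathcal O_S)=0$. For a partition $\lambda$ of $n$ let $V_\lambda$ be the irreducible $G$-representation, $d_\lambda=\dim V_\lambda$, and
$$W_\lambda:=F^{\boxtimes n}\otimes V_\lambda,\qquad E_\lambda:=\big(p_*q^*W_\lambda\big)^G,\qquad r:=r_0^nd_\lambda,$$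
where $G$ permutes the factors of $F^{\boxtimes n}$ and acts on $V_\lambda$. More generally, for a $G$-equivariant bundle $W$ on $S^n$ put $\Psi(W)=(p_*q^*W)^G$.

Since $p$ is finite and flat, $p_*q^*W$ is locally free, and its $G$-invariants are a direct summand. So $\Psi(W)$ is a vector bundle. Over a free orbit $Gx$ its fiber is $\big(\bigoplus_gW_{gx}\big)^G\cong W_x$, so $\mathrm{rk}\,\Psi(W)=\mathrm{rk}\,W$. In particular $E_\lambda$ is a bundle of rank $r$.

*Example ($n=2$, $F=\mathcal O_S$).* Locally near $\mathbb E$, $p_*\mathcal O_{B}=L_+\oplus L_-$, with $L_+=\mathcal O$ the invariant and $L_-$ the anti-invariant functions. Thus $E_{(2)}=\mathcal O$, and $E_{(1,1)}$ is $L_-$ there. Anti-invariant functions are generated by $z$, so $p^*L_-=\mathcal O_B(-D)$. Since $D\cdot\ell=-1$ and $\ell$ maps isomorphically to $\mathbb P(T_xS)$,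
$$L_-|_{\mathbb P(T_xS)}\cong\mathcal O(1).\tag{6}$$

**Theorem A.** Let $n=4$, $\lambda=(2,2)$, $F=\mathcal O_S$. Then $E_\lambda$ is a rank-$2$ vector bundle on $X=S^{[4]}$. It is slope-stable for some ample class, rigid, projectively hyperholomorphic, and $\Delta(E_\lambda)\ne\mu\,c_2(X)$ for every $\mu\in\mathbb Q$. In fact $\Delta(E_\lambda)=6q_X^\vee-4c_2(X)$.

**Theorem B.** Let $n\ge2$, let $S$ be any projective K3 surface, $F$ any spherical bundle on $S$, and $\lambda$ any partition of $n$.

1. $E_\lambda$ is a vector bundle of rank $r$, slope-stable for some ample class, and rigid.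
2. The following are equivalent: (i) $\lambda$ is a rectangle $a\times b$ ($a$ rows, $b$ columns, $ab=n$); (ii) $\mathrm{Ext}^2(E_\lambda,E_\lambda)\cong\mathbb C$; (iii) $E_\lambda$ is projectively hyperholomorphic; (iv) $\Delta(E_\lambda)\in\langle c_2(X),q_X^\vee\rangle$.
3. If $n\ge4$ and $\lambda$ is an $a\times b$ rectangle, put $\kappa=\frac{(a^2-1)(b^2-1)}{(n-1)(n-2)(n-3)}$. Then
$$\Delta(E_\lambda)=\frac{r^2}{12}\Big(1-\frac1{r_0^2}\Big)c_2(X)+\frac{r^2\kappa}{r_0^2}\Big(q_X^\vee+\frac{n-12}{12}\,c_2(X)\Big),$$
and this is a multiple of $c_2(X)$ if and only if $a=1$ or $b=1$.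

Writing a composite $n\ge4$ as $n=ab$ with $a,b\ge2$, we get: **for every composite $n\ge4$ there are stable rigid projectively hyperholomorphic bundles with $\Delta\notin\mathbb Q\,c_2(X)$**, on $S^{[n]}$ for every projective K3 surface $S$. For prime $n\ge5$ the construction yields only $\lambda=(n)$ and $(1^n)$, for which $\Delta\in\mathbb Q\,c_2(X)$. Nothing is claimed here about existence for prime $n$.

## 4. Characters of $\mathfrak S_n$ on the surface $R$

The purpose of this section is to compute $\int_R\Delta(E_\lambda)$, first to see which $\lambda$ are worth trying, and later as part of the proof.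

Let $n\ge4$ and let $x,y,z_1,\dots,z_{n-4}\in S$ be distinct. Let $R\cong\mathbb P(T_xS)\times\mathbb P(T_yS)\subset X$ now parametrize $\xi_x\sqcup\xi_y\sqcup\{z_j\}$. Near $R$ we have $X=U_x^{[2]}\times U_y^{[2]}\times\prod U_{z_j}$, so $T_X|_R=\mathrm{pr}_1^*T_1\oplus\mathrm{pr}_2^*T_2\oplus\mathcal O^{2(n-4)}$. The computation of Section 1 gives (1) for every $n\ge4$. Also $\mu(\alpha)|_R=0$ and $\delta|_R=-(f_1+f_2)$ as before, so (2) gives
$$\int_Rc_2(X)=0,\qquad\int_Rq_X^\vee=-\frac1{n-1}.\tag{7}$$

**Step 1: $E_\lambda$ near $R$.** Choose disjoint polydiscs $U_x,U_y,U_{z_j}$ over which $F$ is trivialized. By (5) and Step 2 of Section 3, over the open set above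
$$X_n=G\times_K\Big(B_x\times B_y\times\prod U_{z_j}\Big),\qquad K=\mathfrak S_2\times\mathfrak S_2,\quad B_\bullet=\mathrm{Bl}_\Delta(U_\bullet^2).$$
A $G$-invariant section over $G\times_KZ$ is the same as a $K$-invariant section over the component $Z$ indexed by $1\in G/K$. On that component $q^*W_\lambda$ is the trivial bundle with fiber the $K$-representation $(\mathbb C^{r_0})^{\otimes n}\otimes V_\lambda$. Let $m_{\chi_1\chi_2}$ be the multiplicity of $\chi_1\boxtimes\chi_2$ in it, for $\chi_i\in\{\pm\}$. The invariants of $\chi\otimes p_*\mathcal O_B$ are $L_\chi$. So near $R$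
$$E_\lambda=\bigoplus_{\chi_1,\chi_2\in\{\pm\}}\big(L_{\chi_1}\boxtimes L_{\chi_2}\big)^{\oplus m_{\chi_1\chi_2}}.\tag{8}$$

**Step 2: the integral.** Let $t,t_3,t_{22}$ be the values of $\chi_\lambda/d_\lambda$ on a transposition, a $3$-cycle, and a product of two disjoint transpositions. A permutation has trace $r_0^{\#\text{cycles}}$ on $(\mathbb C^{r_0})^{\otimes n}$. So on $(\mathbb C^{r_0})^{\otimes n}\otimes V_\lambda$ a transposition has trace $\tau:=rt/r_0$, and a double transposition has trace $\tau_{22}:=rt_{22}/r_0^2$. Hence the $(-1)$-eigenspace of a transposition has dimension $m=\frac{r-\tau}2$. Taking the trace of $\frac{1-g}2\cdot\frac{1-g'}2$ for the two generators $g,g'$ of $K$ gives $m_{--}=\frac{r-2\tau+\tau_{22}}4$. By (6) and (8), $c_1(E_\lambda|_R)=m(f_1+f_2)$. Only the $(-,-)$ summands contribute to $\mathrm{ch}_2$, each with $\frac12(f_1+f_2)^2=f_1f_2$, so $\mathrm{ch}_2(E_\lambda|_R)=m_{--}f_1f_2$. By (3),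
$$\int_R\Delta(E_\lambda)=2m^2-2r\,m_{--}=\tfrac12\big(\tau^2-r\tau_{22}\big)=\frac{r^2}{2r_0^2}\,(t^2-t_{22}).\tag{9}$$

**Which $\lambda$?** The most natural choice is $\lambda=(n)$, that is, descend $F^{\boxtimes n}$ itself and hope that a complicated $F$ helps. It does not. For $\lambda=(n)$ we have $t=t_{22}=1$, and for the sign representation $t=-1$, $t_{22}=1$, so (9) vanishes for every $F$. The reason is visible in (8). The $K$-representation is then an external product times a trivial one, so up to trivial factors $E_\lambda|_R$ is an external product of bundles from the two curves, and $\Delta=0$ by (4). One needs a representation with $t^2\ne t_{22}$.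

For $n=4$ and $F=\mathcal O_S$ the values are as follows. A *removable box* of $\lambda$ is a box whose removal leaves a Young diagram.

| $\lambda$ | $d_\lambda$ | $t$ | $t_{22}$ | $\int_R\Delta(E_\lambda)$ | removable boxes |
|---|---|---|---|---|---|
| $(4)$ | $1$ | $1$ | $1$ | $0$ | $1$ |
| $(3,1)$ | $3$ | $\frac13$ | $-\frac13$ | $2$ | $2$ |
| $(2,2)$ | $2$ | $0$ | $1$ | $-2$ | $1$ |
| $(2,1,1)$ | $3$ | $-\frac13$ | $-\frac13$ | $2$ | $2$ |
| $(1,1,1,1)$ | $1$ | $-1$ | $1$ | $0$ | $1$ |

The second natural choice is the standard representation $(3,1)$. Its restriction to $K$ is $(+,+)\oplus(+,-)\oplus(-,+)$, so $E_{(3,1)}|_R=\mathcal O\oplus\mathcal O(0,1)\oplus\mathcal O(1,0)$ and $\int_R\Delta=2$, so its discriminant is not in $\mathbb Q\,c_2(X)$. Here the difficulty is the deformation condition. We shall see in Section 5 that $\mathrm{Ext}^2(E_\lambda,E_\lambda)$ has dimension equal to the number of removable boxes. For $(3,1)$ there are two boxes, so the obstruction space $H^2(\mathcal End_0)$ is nonzero and the extension argument of Section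 6 does not apply. Section 9 shows that the failure is real: $\Delta(E_{(3,1)})$ does not even lie in the plane $\langle c_2(X),q_X^\vee\rangle$.

So we need two things at once: $t^2\ne t_{22}$, and a single removable box, that is, a rectangle. For $n=4$ the only $\lambda$ with both is $(2,2)$. It remains to prove that one removable box suffices, and that $E_\lambda$ is stable and rigid.

## 5. $\mathrm{Ext}^*(E_\lambda,E_\lambda)$ through the derived McKay equivalence

By Bridgeland–King–Reid (JAMS 2001), together with Haiman, the functor $\Phi=Rq_*p^*\colon D^b(X)\to D^b_G(S^n)$ is an equivalence. We identify a preimage under $\Phi$ of a bundle $W$ in terms of $\Psi$.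

**Lemma 1.** For every $G$-equivariant vector bundle $W$ on $S^n$, $\Phi\big(\Psi(W^\vee)^\vee\big)\cong W$.

*Proof.* Let $\sigma$ be the symplectic form of $S$. The forms $\mathrm{pr}_i^*\sigma$ have even degree, so $\bigwedge_i\mathrm{pr}_i^*\sigma$ does not depend on the order and trivializes $\omega_{S^n}$ $G$-invariantly. So Serre duality holds in $D^b_G(S^n)$ without twist, in dimension $2n$. On $X$ also $K_X=0$ and the dimension is $2n$. Let $A\in D^b(X)$. Then, naturally in $A$,
$$\begin{aligned}\mathrm{Hom}_G(\Phi A,W[i])&\cong\mathrm{Hom}_G(W,\Phi A[2n-i])^*\\&\cong\big[H^{2n-i}(X_n,q^*W^\vee\otimes p^*A)^G\big]^*\\&\cong H^{2n-i}(X,\Psi(W^\vee)\otimes A)^*\\&\cong\mathrm{Hom}_X(\Psi(W^\vee)^\vee,A[2n-i])^*\\&\cong\mathrm{Hom}_X(A,\Psi(W^\vee)^\vee[i]).\end{aligned}$$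
The first and last lines are Serre duality. The second is the projection formula for $q$. The third is the projection formula for the finite map $p$ and exactness of invariants. The fourth holds because $\Psi(W^\vee)$ is a vector bundle. As $\Phi$ is an equivalence, the left side for $i=0$ is $\mathrm{Hom}_X(A,\Phi^{-1}W)$. By Yoneda, $\Phi^{-1}W\cong\Psi(W^\vee)^\vee$. $\square$

**Computation of the Ext groups.** Take $W=W_\lambda^\vee$ in Lemma 1. Then $\Phi(E_\lambda^\vee)\cong W_\lambda^\vee$. For a vector bundle $\mathrm{Ext}^*(E,E)=\mathrm{Ext}^*(E^\vee,E^\vee)$, so by Künneth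
$$\mathrm{Ext}^*_X(E_\lambda,E_\lambda)\cong H^*(S^n,\mathcal End\,W_\lambda)^G=\big((A^\bullet)^{\otimes n}\otimes\mathrm{End}\,V_\lambda\big)^G,\qquad A^\bullet=\mathrm{Ext}^*(F,F).$$
Since $F$ is stable, $\mathrm{Hom}(F,F)=\mathbb C$. By Serre duality $\mathrm{Ext}^2(F,F)=\mathbb C$, and $\mathrm{Ext}^1(F,F)=0$ by assumption. So $A^\bullet=\mathbb C\oplus\mathbb C[-2]$ lies in even degrees, and $G$ permutes the tensor factors without signs. The degree-$0$ part of $(A^\bullet)^{\otimes n}$ is trivial. The degree-$2$ part has one basis vector for each factor, so it is the permutation representation $\mathbb C^n=\mathrm{Ind}_{\mathfrak S_{n-1}}^{\mathfrak S_n}\mathbf 1$. By Schur's lemma and Frobenius reciprocity,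
$$\mathrm{Hom}(E_\lambda,E_\lambda)=\mathbb C,\qquad\mathrm{Ext}^{\mathrm{odd}}(E_\lambda,E_\lambda)=0,\qquad\mathrm{Ext}^2(E_\lambda,E_\lambda)=\mathrm{End}_{\mathfrak S_{n-1}}(V_\lambda).\tag{10}$$
In particular $E_\lambda$ is rigid.

**(i)⇔(ii).** By Okounkov–Vershik, the restriction of $V_\lambda$ to $\mathfrak S_{n-1}$ is multiplicity free, with constituents $V_\mu$ indexed by the removable boxes $\lambda/\mu$. So $\dim\mathrm{Ext}^2(E_\lambda,E_\lambda)$ is the number of removable boxes of $\lambda$. The removable boxes are the ends of the last row of each row length that occurs. There is exactly one if and only if all rows have the same length, that is, $\lambda$ is a rectangle.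

## 6. Extending $\mathbb P(E_\lambda)$ over the deformations of $X$

Here we prove (ii)⇒(iii), given stability (Section 7) and rigidity (Section 5). Let $E=E_\lambda$ with $\mathrm{Ext}^2(E,E)=\mathbb C$, and let $\pi\colon P=\mathbb P(E)\to X$.

**Step 1: the obstruction space vanishes.** We have $\mathrm{Ext}^2(E,E)=H^2(\mathcal O_X)\oplus H^2(\mathcal End_0E)$, and $H^2(\mathcal O_X)=\mathbb C$ already accounts for everything, so $H^2(X,\mathcal End_0E)=0$. The relative Euler sequence gives $\pi_*T_{P/X}\cong\mathcal End_0E$ and $R^i\pi_*T_{P/X}=0$ for $i>0$. Hence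
$$H^2(P,T_{P/X})=H^2(X,\mathcal End_0E)=0.\tag{11}$$

**Step 2: infinitesimal lifting.** Let $\Lambda'\to\Lambda$ be a surjection of Artin local $\mathbb C$-algebras with kernel $\mathbb C\varepsilon$ killed by the maximal ideal. Every surjection of Artin local $\mathbb C$-algebras is a composition of such ones. Let $P_\Lambda\to X_\Lambda$ be a deformation of $\pi$ over $\Lambda$, and let $X_{\Lambda'}$ be a lift of $X_\Lambda$. We show that *$P_\Lambda\to X_\Lambda$ lifts to a deformation $P_{\Lambda'}\to X_{\Lambda'}$.*

The morphism $P_\Lambda\to X_\Lambda$ is smooth. So $P$ has a cover by Stein open sets $V_i$, whose finite intersections are Stein, such that $P_\Lambda|_{V_i}\cong X_\Lambda|_U\times(\text{polydisc})$ for some open $U\subset X$ depending on $i$. Then $Q_i=X_{\Lambda'}|_U\times(\text{polydisc})$ is a lift of $P_\Lambda|_{V_i}$ that is smooth over $X_{\Lambda'}$.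

Any two such lifts $Q,Q'$ over an open set are locally isomorphic over $X_{\Lambda'}$ by isomorphisms restricting to the identity on $P_\Lambda$. Indeed, write $Q'$ locally as a product with a polydisc and lift the polydisc coordinates from $\mathcal O_{P_\Lambda}$ to $\mathcal O_Q$. This defines a morphism $Q\to Q'$ over $X_{\Lambda'}$ that is the identity on $P_\Lambda$ and, by flatness, the identity on the kernels $\varepsilon\mathcal O_Q\cong\mathcal O_P\cong\varepsilon\mathcal O_{Q'}$. So it is an isomorphism.

Automorphisms of a lift that are the identity on $P_\Lambda$ have the form $1+\varepsilon D$ with $D$ an $\mathcal O_X$-linear derivation of $\mathcal O_P$, so they form the abelian sheaf $T_{P/X}$. Conjugation by an isomorphism of lifts that is the identity on $P_\Lambda$ does not change $D$. The isomorphisms $Q_j\to Q_i$ over $V_{ij}$ thus form a torsor under $T_{P/X}$. As $H^1(V_{ij},T_{P/X})=0$, there are isomorphisms $\phi_{ij}\colon Q_j|_{V_{ij}}\to Q_i|_{V_{ij}}$, and we take $\phi_{ji}=\phi_{ij}^{-1}$, $\phi_{ii}=1$. Put $c_{ijk}=\phi_{ij}\phi_{jk}\phi_{ki}\in T_{P/X}(V_{ijk})$.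 On a fourfold intersection
$$c_{ijk}\,c_{ikl}=\phi_{ij}\phi_{jk}\phi_{kl}\phi_{li}=\big(\phi_{ij}\,c_{jkl}\,\phi_{ij}^{-1}\big)\,c_{ijl},$$
so additively $c_{ijk}+c_{ikl}=c_{jkl}+c_{ijl}$, and $(c_{ijk})$ is a Čech $2$-cocycle for a Stein cover. By (11) it is a coboundary. After changing the $\phi_{ij}$ by sections of $T_{P/X}$, we get $\phi_{ij}\phi_{jk}\phi_{ki}=1$, and the $Q_i$ glue to the required $P_{\Lambda'}$.

**Step 3: $P_\Lambda$ determines $X_\Lambda$.** This will identify classifying maps. For any deformation $P_\Lambda\to X_\Lambda$ of $\pi$ over an Artin ring, $\mathcal O_{X_\Lambda}\to\pi_*\mathcal O_{P_\Lambda}$ is an isomorphism, by induction on the length. For $\Lambda=\mathbb C$ this is $\pi_*\mathcal O_P=\mathcal O_X$. For $\Lambda'\to\Lambda$ as in Step 2, compare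
$$0\to\mathcal O_X\to\mathcal O_{X_{\Lambda'}}\to\mathcal O_{X_\Lambda}\to0\qquad\text{with}\qquad0\to\pi_*\mathcal O_P\to\pi_*\mathcal O_{P_{\Lambda'}}\to\pi_*\mathcal O_{P_\Lambda}\to R^1\pi_*\mathcal O_P=0$$
and apply the five lemma. So $X_\Lambda$ is the space $X$ with structure sheaf $\pi_*\mathcal O_{P_\Lambda}$.

**Step 4: from Artin rings to germs.** We use Kollár–Mori (JAMS 1992, Prop. 11.4): if $\pi\colon P\to X$ is a morphism of compact complex spaces with $\pi_*\mathcal O_P=\mathcal O_X$ and $R^1\pi_*\mathcal O_P=0$, then there is a map of germs $\psi\colon\mathrm{Def}(P)\to\mathrm{Def}(X)$, covered by a morphism of the Kuranishi families extending $\pi$. Write it as $\mathcal P\to\psi^*\mathcal X$. Since $H^0(T_X)=0$, the germ $\mathrm{Def}(X)$ is universal.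

We claim that $\psi$ is formally smooth. Take $\mathrm{Spec}\,\Lambda\to\mathrm{Def}(P)$, giving $P_\Lambda\to X_\Lambda$, and an extension $\mathrm{Spec}\,\Lambda'\to\mathrm{Def}(X)$ of its image, giving a lift $X_{\Lambda'}$. By Step 2 there is a lift $P_{\Lambda'}\to X_{\Lambda'}$. By versality $P_{\Lambda'}$ is induced by some $\mathrm{Spec}\,\Lambda'\to\mathrm{Def}(P)$ extending the given map. The composite with $\psi$ classifies a deformation of $X$ over $\Lambda'$ to which $P_{\Lambda'}$ maps. By Step 3 this deformation is $X_{\Lambda'}$, and by universality of $\mathrm{Def}(X)$ the composite is the given map to $\mathrm{Def}(X)$. This proves the claim.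

Hence $\psi$ is a smooth map of germs. It is locally a product projection, and it has a holomorphic section through $0$. Pull $\mathcal P$ back along this section. The result is a family over $\mathrm{Def}(X)$ with a morphism to $\mathcal X$ extending $P\to X$. After shrinking, by properness, the morphism to $\mathcal X$ is smooth and proper, because it is so on the central fiber and both families are flat over the base. Its fibers are small deformations of $\mathbb P^{r-1}$, hence isomorphic to $\mathbb P^{r-1}$. So $\mathbb P(E)$ extends to all small deformations of $X$.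

## 7. Slope stability of $E_\lambda$, and Theorem A

Let $H$ be the integral ample class for which $F$ is stable, and let $H_\Sigma=\sum\mathrm{pr}_i^*H$ on $S^n$. The line bundle $L^{\boxtimes n}$ with $c_1(L)=H$ carries the permutation linearization, and stabilizers of points act trivially on its fibers. So it descends to a line bundle on $S^{(n)}$, which is ample because its pullback under the finite map $S^n\to S^{(n)}$ is. Let $H_n$ be its pullback to $X$. This class is integral, nef and big. The plan is to prove stability on $S^n$, transfer it to $X$ with respect to $H_n$, and then perturb $H_n$ to an ample class.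

**Step 1: $M:=F^{\boxtimes n}$ is $H_\Sigma$-stable.** We use the Kobayashi–Hitchin correspondence (Donaldson, Uhlenbeck–Yau; Kobayashi–Lübke). $F$ has a Hermite–Einstein metric for a Kähler form in the class $H$. The product metric on $M$ is Hermite–Einstein for the product Kähler form, whose class is $H_\Sigma$, so $M$ is $H_\Sigma$-polystable. Since $\mathrm{End}(M)=\mathrm{End}(F)^{\otimes n}=\mathbb C$, it is stable.

**Step 2: equal-slope subsheaves of $M\otimes V$.** Let $V\ne0$ be a finite-dimensional vector space. We show: *a saturated subsheaf $\mathcal G'\ne0$ of $M\otimes V$ with the same $H_\Sigma$-slope equals $M\otimes V'$ for some subspace $V'\subset V$.*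

The sheaf $M\otimes V$ is semistable, so $\mathcal G'$, having the same slope, is semistable. Let $N\subset\mathcal G'$ be a nonzero saturated subsheaf of the same slope of minimal rank. It is stable, since a subsheaf of $N$ of smaller rank and equal slope would have a saturation in $\mathcal G'$ of slope at least, hence exactly, this slope, against minimality. The quotient $(M\otimes V)/N$ is an extension of the torsion-free sheaf $(M\otimes V)/\mathcal G'$ by the torsion-free sheaf $\mathcal G'/N$. So $N$ is saturated in $M\otimes V$, hence reflexive.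

Some functional $V\to\mathbb C$ gives a nonzero map $N\to M$. Let $I$ be its image. Stability of $N$ gives $\mu(I)\ge\mu(N)$, strictly unless $\mathrm{rk}\,I=\mathrm{rk}\,N$. Stability of $M$ gives $\mu(I)\le\mu(M)$, strictly unless $\mathrm{rk}\,I=\mathrm{rk}\,M$. As $\mu(N)=\mu(M)$, all three ranks agree, and the kernel, a rank-$0$ subsheaf of a torsion-free sheaf, is zero. So $N\to M$ is injective between sheaves of equal rank, and $c_1(M)-c_1(N)$ is effective of $H_\Sigma$-degree $0$, hence $0$. Thus $N\to M$ is an isomorphism in codimension $1$, and hence an isomorphism, by reflexivity of both sheaves. Since $\mathrm{Hom}(M,M\otimes V)=V$, we get $N=M\otimes v$ for some $v\in V$.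

Now $\mathcal G'/N\subset M\otimes(V/\mathbb Cv)$ is zero, or again saturated (the quotient is the same) and of the same slope. Conclude by induction on $\dim V$.

**Step 3: comparison on $X$.** We show: *if $\mathcal G\subset E_\lambda$ and $0<\mathrm{rk}\,\mathcal G<r$, then $\mu_{H_n}(\mathcal G)<\mu_{H_n}(E_\lambda)$.*

Let $S^n_*\subset S^n$ be the complement of the diagonals, which have codimension $2$, and let $\rho\colon S^n_*\to X\setminus\mathbb E$ be the étale quotient by $G$. Then $\rho^*E_\lambda=W_\lambda|_{S^n_*}$. Let $\widehat{\mathcal G}\subset W_\lambda$ be the saturated subsheaf generically equal to $\rho^*\mathcal G$. It is $G$-invariant since $\rho^*\mathcal G$ is.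

Let $C\subset S^{(n)}$ be an intersection of $2n-1$ general members of $|kH_n|$ on $S^{(n)}$, $k\gg0$. It avoids any given closed subset of codimension at least $2$. We let it avoid the image of the diagonals, the closure of the image of the locus in $X\setminus\mathbb E$ where $\mathcal G$ is not locally free, and the image of the locus where $\widehat{\mathcal G}$ is not locally free. All of these have codimension at least $2$, as $\mathcal G$ and $\widehat{\mathcal G}$ are torsion free. So $C\subset X\setminus\mathbb E$ represents $k^{2n-1}H_n^{2n-1}$. Its preimage $\widetilde C\subset S^n_*$, étale of degree $n!$ over $C$, represents $k^{2n-1}H_\Sigma^{2n-1}$.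

On $S^n_*$ the sheaves $\rho^*\mathcal G\subset\widehat{\mathcal G}$ have equal rank, so $c_1(\widehat{\mathcal G})-c_1(\rho^*\mathcal G)$ is effective. For general $C$ no component of $\widetilde C$ lies in the corresponding divisor, so its degree on $\widetilde C$ is at least $0$. Therefore
$$\mu_{H_\Sigma}(W_\lambda)=n!\,\mu_{H_n}(E_\lambda),\qquad\mu_{H_\Sigma}(\widehat{\mathcal G})\ge n!\,\mu_{H_n}(\mathcal G).$$
Suppose $\mu_{H_n}(\mathcal G)\ge\mu_{H_n}(E_\lambda)$. Then $\mu_{H_\Sigma}(\widehat{\mathcal G})\ge\mu_{H_\Sigma}(W_\lambda)$. Since $W_\lambda=M\otimes V_\lambda$ is semistable, equality holds, and Step 2 gives $\widehat{\mathcal G}=M\otimes V'$. An element $g\in G$ carries $M\otimes V'$ to $M\otimes gV'$, so $V'$ is $G$-stable and $V'\in\{0,V_\lambda\}$ by irreducibility. This contradicts $0<\mathrm{rk}\,\mathcal G<r$.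

**Step 4: perturbation to an ample class.** $H_n$ is not ample, so we replace it by $H_n+tA$ with $A$ an integral ample class, and we need a bound uniform in $\mathcal G$. Choose $m_0$ with $E_\lambda^\vee(m_0A)$ globally generated. Dualizing a surjection $\mathcal O^N\to E_\lambda^\vee(m_0A)$ gives $E_\lambda\hookrightarrow\mathcal O(m_0A)^N$. For $\mathcal G\subset E_\lambda$ of rank $s$, the map $\det\mathcal G\to\wedge^s(\mathcal O(m_0A)^N)=\mathcal O(sm_0A)^{\binom Ns}$ is nonzero. Hence $sm_0A-c_1(\mathcal G)$ is effective, and since $H_n$ is nef and $A$ ample, for $1\le k\le2n-1$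
$$\tfrac1s\,c_1(\mathcal G)\cdot H_n^{2n-1-k}A^k\le m_0A\cdot H_n^{2n-1-k}A^k,$$
a bound independent of $\mathcal G$. For $0<s<r$, Step 3 says that $rs\,(\mu_{H_n}(E_\lambda)-\mu_{H_n}(\mathcal G))$ is positive. It is an integer, because $H_n$ is integral. So
$$\mu_{H_n}(\mathcal G)\le\mu_{H_n}(E_\lambda)-\tfrac1{rs}\le\mu_{H_n}(E_\lambda)-r^{-2}.$$
Expand $(H_n+tA)^{2n-1}=\sum_k\binom{2n-1}kt^kH_n^{2n-1-k}A^k$. The term $k=0$ contributes at most $-r^{-2}$ to the difference of slopes, and the terms $k\ge1$ are bounded by the previous display. So there is a constant $c$, independent of $\mathcal G$, with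
$$\mu_{H_n+tA}(\mathcal G)-\mu_{H_n+tA}(E_\lambda)\le-r^{-2}+ct\qquad(0<t\le1).$$
This is negative for $0<t\ll1$. For such rational $t$ the class $H_n+tA$ is ample, and $E_\lambda$ is slope-stable for it. With (10) this proves **part 1 of Theorem B**, and with Section 6 it completes **(ii)⇒(iii)**.

**Proof of Theorem A, except for the explicit value of $\Delta$.** Take $n=4$, $\lambda=(2,2)$, $F=\mathcal O_S$. By part 1, $E_\lambda$ is a vector bundle of rank $d_\lambda=2$, stable for some ample class, and rigid. The partition $(2,2)$ has exactly one removable box, so $E_\lambda$ is projectively hyperholomorphic. The representation $V_{(2,2)}$ is the pullback of the $2$-dimensional irreducible representation of $\mathfrak S_3$ under $\mathfrak S_4\to\mathfrak S_3$, whose kernel is the Klein four-group. So double transpositions act trivially and transpositions act as reflections: $t_{22}=1$, $t=0$. By (9), $\int_R\Delta(E_\lambda)=\frac42(0-1)=-2$. One can see this directly. The restriction of $V_{(2,2)}$ to $K=\langle(12),(34)\rangle$ is $(+,+)\oplus(-,-)$,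 so by (8) and (6) $E_\lambda|_R\cong\mathcal O\oplus\mathcal O(1,1)$, the third bundle of Section 1. By (1), $\int_R\mu\,c_2(X)=0$ for every $\mu\in\mathbb Q$, so $\Delta(E_\lambda)$ is not a multiple of $c_2(X)$. $\square$

This argument did not use the known facts of Section 2. They enter only in (iii)⇒(iv) and in the exact formula for $\Delta$. The value $6q_X^\vee-4c_2(X)$ is computed at the end of Section 9.

## 8. Blown-up surfaces in the one-collision locus

To find $\Delta(E_\lambda)$ exactly, and to prove (iv)⇒(i), we need more surfaces. The surfaces here map to $X$ through $X_n$, where $E_\lambda$ and $T_X$ can be compared with bundles on $S^n$.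

Let $X_n^\circ\subset X_n$ be the open set over configurations in which at most one pair coincides. By (5) and Step 2 of Section 3, $X_n^\circ$ is the blow-up of an open subset of $S^n$ along the diagonals, which are disjoint there. The exceptional divisors $D_{ij}$ are smooth and disjoint, $D_{ij}$ is fixed pointwise by $(ij)$, and $p$ is simply ramified along them. In the coordinates of Section 1, with $\zeta$ denoting the remaining ones, $p$ is $(z,w,\zeta)\mapsto(z^2,w,\zeta)$, and $q$ sends $(z,w,\zeta)$ to the point with differences $(u,v)=(z,zw)$. Moreover $p^*\mathbb E=2\sum D_{ij}$, so $p^*\delta=\sum D_{ij}$.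

**Step 1: comparing $p^*E_\lambda$ with $q^*W_\lambda$.** Locally near $D_{ij}$, $q^*W_\lambda$ splits as $W_+\oplus W_-$ under $(ij)$. As in Section 4, $E_\lambda$ consists of the $(ij)$-invariant sections. Functions multiplying $W_+$ must be even in $z$, and those multiplying $W_-$ must be odd, so $p^*E_\lambda=W_+\oplus W_-(-D_{ij})$. Hence
$$0\to p^*E_\lambda\to q^*W_\lambda\to\bigoplus\iota_*\big(q^*W_\lambda|_{D_{ij}}\big)^-\to0,\tag{12}$$
where the sum runs over the divisors $D_{ij}$ and $\iota$ is the inclusion of each. The $(-1)$-eigenbundle $(\cdot)^-$ is pulled back from the diagonal. Its rank is $m=\frac{r-\tau}2$, since $(ij)$ has trace $r_0^{n-1}\chi_\lambda((12))=\tau$ on a fiber.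

**Step 2: comparing tangent bundles.** We claim
$$0\to T_{X_n^\circ}\to p^*T_X\to\bigoplus\mathcal O_{D_{ij}}(2D_{ij})\to0,\qquad0\to T_{X_n^\circ}\to q^*T_{S^n}\to\bigoplus\mathcal O_{D_{ij}}(-D_{ij})\to0.\tag{13}$$
For the first, $\partial_z\mapsto2z\,\partial_{z^2}$ and the other coordinate fields map to themselves. So the cokernel is killed by $z$ and equals $p^*T_X|_D$ modulo the image of $T_D$, which is $(p|_D)^*T_{\mathbb E}$. This quotient is $p^*\mathcal O(\mathbb E)|_D=\mathcal O_D(2D)$. For the second, $\partial_z\mapsto\partial_u+w\,\partial_v$ and $\partial_w\mapsto z\,\partial_v$. The cokernel is again killed by $z$, and it is $q^*N_\Delta$ modulo the tautological line $\mathcal O_D(D)$ spanned by $\partial_u+w\,\partial_v$. It is a line bundle on $D$, equal to $q^*\det N_\Delta\otimes\mathcal O_D(-D)$, and $\det N_\Delta=\det T_S$ is trivial.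

**Step 3: restriction to a surface.** Let $g\colon Y\to X_n^\circ$ be a morphism from a smooth projective surface such that $g^*\sum D_{ij}$ is a disjoint union of $N$ curves $D_k\cong\mathbb P^1$ with $D_k^2=-1$, contracted by $q\circ g$. For a class on $X$, $\int_Y$ means the integral of its pullback by $p\circ g$. The sequences (12) and (13) stay exact after $g^*$. Indeed, their cokernels are vector bundles on the divisors $D_{ij}$, whose local equations pull back to nonzerodivisors on $Y$, so the relevant $\mathrm{Tor}_1$ vanishes. The eigenbundles are trivial on $D_k$, because they are pulled back from the diagonal and $D_k$ is contracted. From $\mathcal O_D(kD)=\mathcal O(kD)-\mathcal O((k-1)D)$ in $K$-theory, $\mathrm{ch}_1(\mathcal O_D(kD))=D$ and $\mathrm{ch}_2(\mathcal O_D(kD))=\frac{2k-1}2D^2$. So (12) gives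
$$c_1(E_\lambda|_Y)=c_1(W_\lambda|_Y)-m\sum D_k,\qquad\mathrm{ch}_2(E_\lambda|_Y)=\mathrm{ch}_2(W_\lambda|_Y)-\tfrac{mN}2,$$
and $c_1(W_\lambda|_Y)\cdot D_k=0$. By (3), $\int_Y\Delta(E_\lambda)=\int_Y\Delta(W_\lambda)-m^2N+rmN$. Since $m(r-m)=\frac{r^2-\tau^2}4$,
$$\int_Y\Delta(E_\lambda)=\int_Y\Delta(W_\lambda)+N\,\frac{r^2-\tau^2}4.\tag{14}$$
From (13), with $\mathrm{ch}_2(\mathcal O_{D_k}(2D_k))=-\frac32$, $\mathrm{ch}_2(\mathcal O_{D_k}(-D_k))=\frac32$, and $c_2(X)=-\mathrm{ch}_2(T_X)$ because $c_1(X)=0$,
$$\int_Yc_2(X)=-\int_Y\mathrm{ch}_2(q^*T_{S^n})+3N.\tag{15}$$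

**Step 4: the surface $Y_1$.** Let $Y_1$ be the blow-up of $S$ at distinct points $z_1,\dots,z_{n-1}$, mapped to $X_n^\circ$ by lifting $x\mapsto(x,z_1,\dots,z_{n-1})$. The diagonal ideals pull back to the maximal ideals of the $z_j$, so the lift exists by the universal property of blow-ups, the $D_k$ are the exceptional curves, and $N=n-1$. Here $\int\mathrm{ch}_2(q^*T_{S^n})=\int_S\mathrm{ch}_2(T_S)=-24$. The bundle $W_\lambda$ pulls back to $F$ tensored with a trivial bundle of rank $r/r_0$. By Riemann–Roch $2=\chi(F,F)=2r_0^2-\int_S\Delta(F)$, so (4) gives $\int_{Y_1}\Delta(W_\lambda)=\frac{r^2}{r_0^2}(2r_0^2-2)$. Finally $\mu(\alpha)$ pulls back to $\alpha$, so $\sum_i\int e_ie_i^\vee=\dim H^2(S)=22$, while $\int\delta^2=-(n-1)$.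

**Step 5: the surface $Y_2$.** Let $C_1,C_2\subset S$ be smooth very ample curves meeting transversally in $N>0$ points, and let $z_1,\dots,z_{n-2}\notin C_1\cup C_2$ be distinct. Let $Y_2$ be the blow-up of $C_1\times C_2$ at the $N$ points $(c,c)$ with $c\in C_1\cap C_2$, lifting $(x,y)\mapsto(x,y,z_1,\dots,z_{n-2})$. Near $c$, in coordinates on $S$ with $C_1=\{v=0\}$ and $C_2=\{u=0\}$, the ideal $(u_1-u_2,v_1-v_2)$ of the diagonal pulls back to $(u_1,v_2)$, the maximal ideal of $(c,c)$, so the lift exists. The pullback of $W_\lambda$ is $F|_{C_1}\boxtimes F|_{C_2}$ times a trivial bundle, so $\int\Delta(W_\lambda)=0$ by (4), since both factors come from curves. Similarly $\int\mathrm{ch}_2(q^*T_{S^n})=0$. The class $\mu(\alpha)$ pulls back to $\mathrm{pr}_1^*(\alpha|_{C_1})+\mathrm{pr}_2^*(\alpha|_{C_2})$, so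
$$\sum_i\int\mu(e_i)\mu(e_i^\vee)=\sum_i\big[(e_i\cdot C_1)(e_i^\vee\cdot C_2)+(e_i^\vee\cdot C_1)(e_i\cdot C_2)\big]=2\,C_1\cdot C_2=2N,$$
and $\int\delta^2=-N$.

**The table.** Put $s=r_0^{-2}$, so $\tau^2=r^2t^2s$. Insert Steps 4 and 5 in (14), (15) and (2), divide the $Y_2$-values by $N$, and take the $R$-row from (7) and (9):

| | $c_2(X)$ | $q_X^\vee$ | $\Delta(E_\lambda)/r^2$ |
|---|---|---|---|
| $Y_1$ | $3n+21$ | $\frac{45}2$ | $2-2s+\frac{(n-1)(1-t^2s)}4$ |
| $\frac1NY_2$ | $3$ | $\frac{4n-3}{2(n-1)}$ | $\frac{1-t^2s}4$ |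
| $R$ ($n\ge4$) | $0$ | $-\frac1{n-1}$ | $\frac{(t^2-t_{22})s}2$ |

As a check, the last two rows show that $c_2(X)$ and $q_X^\vee$ are linearly independent on $S^{[n]}$ for $n\ge4$. The determinant of the first two rows in the first two columns is $\frac{3(n+7)(4n-3)-135(n-1)}{2(n-1)}=\frac{6(n-2)(n-3)}{n-1}$. It vanishes for $n=2,3$, as it must by the known facts.

## 9. Variance of contents, and Theorem B

The pairing of $\Delta(E_\lambda)$ with a suitable combination of the three surfaces will turn out to be a negative multiple of a variance that vanishes exactly for rectangles. We first define the variance.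

**Jucys–Murphy element.** The *content* of a box is its column minus its row. Let $J=\sum_{i<n}(i\,n)\in\mathbb Q[\mathfrak S_n]$. By Okounkov–Vershik, $J$ acts on the constituent $V_\mu\subset V_\lambda$ of the restriction to $\mathfrak S_{n-1}$ by the content of the box $\lambda/\mu$. *Example:* for $\lambda=(2,1)$ the removable boxes have contents $1$ and $-1$. Indeed $J=(13)+(23)$ has trace $0$ on $V_{(2,1)}$, and $J^2$ equals $2$ plus the two $3$-cycles, with trace $4-2=2$, so the eigenvalues are $\pm1$.

**Step 1: the variance in terms of characters.** Let $n\ge3$. For $n=3$ set $t_{22}:=0$; it always occurs multiplied by $n-3$. The central element $Z=\sum_{i<j}(ij)$ acts on $V_\lambda$ as $\binom n2t$. In $Z^2$, each transposition squares to $1$, each $3$-cycle arises from $3$ ordered pairs of transpositions, and each double transposition from $2$. So $Z^2=\binom n2+3K_3+2K_{22}$, where the class sums $K_3,K_{22}$ have $\frac{n(n-1)(n-2)}3$ and $\frac{n(n-1)(n-2)(n-3)}8$ terms. Take normalized traces and divide by $\frac{n(n-1)}4$: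
$$n(n-1)t^2=2+4(n-2)t_3+(n-2)(n-3)t_{22}.\tag{16}$$
The normalized trace of $J$ is $(n-1)t$. In $J^2$ the products $(i\,n)(j\,n)$ with $i\ne j$ are $3$-cycles, so its normalized trace is $(n-1)+(n-1)(n-2)t_3$. Let $v_\lambda\ge0$ be the variance of the spectrum of $J$ on $V_\lambda$, counted with multiplicity. Then $v_\lambda=(n-1)\big[1+(n-2)t_3-(n-1)t^2\big]$. Substituting $(n-2)t_3$ from (16) gives
$$v_\lambda=\tfrac{n-1}4\big[2+(n-1)(n-4)t^2-(n-2)(n-3)t_{22}\big],$$
and since $(n-1)(n-4)=(n-2)(n-3)-2$,
$$v_\lambda=\frac{n-1}4\Big[2(1-t^2)-(n-2)(n-3)(t_{22}-t^2)\Big].\tag{17}$$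
The eigenvalues of $J$ are the contents of the removable boxes. Going down the diagram, removable boxes move strictly to the left, so their contents are distinct. Hence $v_\lambda=0$ if and only if $\lambda$ has exactly one removable box, that is, if and only if $\lambda$ is a rectangle.

*Example.* For $\lambda=(3,1)$ the contents are $2$, on a $2$-dimensional space, and $-1$, on a line. The mean is $1$ and the variance is $\frac{8+1}3-1=2$. Formula (17) gives $\frac34\big[\frac{16}9+\frac89\big]=2$.

**Step 2: part 2 of Theorem B.** (i)⇔(ii) is Section 5, (ii)⇒(iii) is Sections 6 and 7, and (iii)⇒(iv) is a known fact. It remains to prove (iv)⇒(i). For $n=2$ every $\lambda$ is a rectangle. For $n\ge3$ we look for a combination of surfaces that pairs to zero with $c_2(X)$ and $q_X^\vee$. Put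
$$Z_n=Y_1-\tfrac{n+7}NY_2-2(n-2)(n-3)R\qquad(\text{no }R\text{-term if }n=3).$$
With $c_2(X)$ it pairs to $3n+21-3(n+7)=0$. With $q_X^\vee$ it pairs to
$$\frac{45(n-1)-(n+7)(4n-3)+4(n-2)(n-3)}{2(n-1)}=0,$$
since the numerator is $(45n-45)-(4n^2+25n-21)+(4n^2-20n+24)=0$. With $\Delta(E_\lambda)$ the table gives, as $\frac{n-1}4-\frac{n+7}4=-2$,
$$\begin{aligned}\int_{Z_n}\Delta(E_\lambda)&=r^2\big[2-2s-2(1-t^2s)+(n-2)(n-3)(t_{22}-t^2)s\big]\\&=-r^2s\big[2(1-t^2)-(n-2)(n-3)(t_{22}-t^2)\big]=-\frac{4r^2}{(n-1)r_0^2}\,v_\lambda,\end{aligned}$$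
by (17). If (iv) holds, the left side is $0$, so $v_\lambda=0$ and $\lambda$ is a rectangle. $\square$

For $\lambda=(3,1)$ and $F=\mathcal O_S$ the pairing is $-\frac{4\cdot9}3\cdot2=-24\ne0$. So $\Delta(E_{(3,1)})\notin\langle c_2(X),q_X^\vee\rangle$, as announced in Section 4.

**Step 3: part 3 of Theorem B.** Let $n\ge4$ and let $\lambda$ be an $a\times b$ rectangle. By (iii) and the known facts, $\Delta(E_\lambda)=\alpha\,c_2(X)+\beta\,q_X^\vee$ with $\alpha,\beta\in\mathbb Q$. We read off $\alpha$ and $\beta$ from the rows $R$ and $Y_2$.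

The only removable box is in row $a$ and column $b$, so $J$ is the scalar $b-a$ and $t=\frac{b-a}{n-1}$. Since $ab=n$,
$$(n-1)^2-(b-a)^2=(ab-1-b+a)(ab-1+b-a)=(a-1)(b+1)(a+1)(b-1)=(a^2-1)(b^2-1).$$
Using $v_\lambda=0$ in (17),
$$1-t^2=\frac{(a^2-1)(b^2-1)}{(n-1)^2}=\kappa\,\frac{(n-2)(n-3)}{n-1},\qquad t_{22}-t^2=\frac{2(1-t^2)}{(n-2)(n-3)}=\frac{2\kappa}{n-1}.\tag{18}$$
The $R$-row gives $-\frac\beta{n-1}=-\frac{r^2s\kappa}{n-1}$, that is, $\beta=r^2\kappa/r_0^2$. For the $Y_2$-row write $1-t^2s=(1-s)+s(1-t^2)$. Then
$$3\alpha+\frac{4n-3}{2(n-1)}\,\beta=\frac{r^2}4(1-t^2s)=\frac{r^2}4(1-s)+\frac{r^2s}4\,\kappa\,\frac{(n-2)(n-3)}{n-1}.$$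
So, using $(n-2)(n-3)-2(4n-3)=n^2-13n+12=(n-1)(n-12)$,
$$\alpha=\frac{r^2}{12}(1-s)+r^2s\kappa\,\frac{(n-2)(n-3)-2(4n-3)}{12(n-1)}=\frac{r^2}{12}\Big(1-\frac1{r_0^2}\Big)+\frac{r^2\kappa}{r_0^2}\cdot\frac{n-12}{12}.$$
This is the stated formula.

Finally, $\int_Rc_2(X)=0$ by (7), and $\int_R\Delta(E_\lambda)=-\frac{r^2\kappa}{(n-1)r_0^2}$ by (9) and (18). So $\Delta(E_\lambda)\in\mathbb Q\,c_2(X)$ forces $\kappa=0$, that is, $a=1$ or $b=1$. Conversely, if $\kappa=0$ the formula is a multiple of $c_2(X)$. For $a,b\ge2$ we have $\kappa>0$ and $\Delta(E_\lambda)\notin\mathbb Q\,c_2(X)$. This proves Theorem B, and with $n=ab$, $a,b\ge2$, the statement for every composite $n\ge4$.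

For $n=4$, $a=b=2$ and $F=\mathcal O_S$ we have $r=2$, $r_0=1$ and $\kappa=\frac{3\cdot3}{3\cdot2\cdot1}=\frac32$. So $\Delta(E_{(2,2)})=4\cdot\frac32\big(q_X^\vee-\frac23c_2(X)\big)=6q_X^\vee-4c_2(X)$, which completes Theorem A. Its integral over $R$ is $6\cdot(-\frac13)=-2$, in agreement with $\mathcal O\oplus\mathcal O(1,1)$. $\blacksquare$
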